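\title{Centralizers of subspaces in irreducible modules of finite solvable groups}

\begin{abstract}
Let $V$ be an irreducible module of a finite group $G$ over a prime field, and let $F=\operatorname{End}_G(V)$. The module $V$ is a strong $\gamma$-module if the centralizer in $G$ of every $F$-subspace of $V$ is also the centralizer of an $F$-subspace of dimension at most $\gamma$. We show that no constant $\gamma$ works for all finite solvable groups: for $n=d(d+1)/2$, the module $(\mathbb{F}_3^2)^{\otimes n}$ of $SL(2,3)^n$ is not a strong $\gamma$-module for any $\gamma<d$, and there are examples of the same kind in characteristic $2$. For metabelian groups $\gamma=2$ works and is best possible. Thus the optimal constant is $1$ for derived length at most $1$, it is $2$ for derived length at most $2$, and there is none for derived length at most $3$.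
\end{abstract}

\section{Introduction}

All groups in this paper are finite. An \emph{irreducible $G$-module} is a finite elementary abelian $p$-group $V$, for some prime $p$, on which $G$ acts irreducibly; in other words, an irreducible $\mathbb{F}_pG$-module. By Schur's lemma $F=\operatorname{End}_G(V)$ is a finite field, and $V$ is a vector space over $F$ on which $G$ acts $F$-linearly. For a subset $S\subseteq V$ and a subgroup $H\le G$ we write
\[
C_G(S)=\{g\in G: gs=s \text{ for all } s\in S\},\qquad C_V(H)=\{v\in V: hv=v \text{ for all } h\in H\}.
\]
Groups act on the left; the rule $vg=g^{-1}v$ turns left modules into right modules with the same centralizers, submodules and endomorphisms.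

\begin{definition}
An irreducible $G$-module $V$ with $F=\operatorname{End}_G(V)$ is a \emph{strong $\gamma$-module} if for every $F$-subspace $W$ of $V$ there is an $F$-subspace $W^*$ of $V$ with $\dim_F W^*\le\gamma$ and $C_G(W^*)=C_G(W)$.
\end{definition}

The following question comes from de las Heras and Lucchini \cite{HL}.

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $\gamma$ such that, for every finite solvable group $G$, all irreducible $G$-modules are strong $\gamma$-modules?}
\medskip

Since $G$ acts $F$-linearly, a subset of $V$ and its $F$-span have the same centralizer. So $V$ is a strong $\gamma$-module exactly when every intersection of vector stabilizers $C_G(v)$ is already an intersection of at most $\gamma$ of them. This is also a statement about maximal subgroups. In the semidirect product $V\rtimes G$ the subgroup $G$ is maximal, because a subgroup containing $G$ meets $V$ in a submodule. The element $vgv^{-1}=(v-gv)\,g$ lies in $G$ only if $gv=v$, so $G\cap vGv^{-1}=C_G(v)$. The question therefore asks whether any intersection of $G$ with conjugates of $G$ can be achieved with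 a bounded number of conjugates.

Two bounds are free: $\gamma=\dim_FV$ works, and so does $\gamma=\lfloor\log_2|G|\rfloor$, since one can pick vectors of $W$ one at a time so that each at least halves the common stabilizer. One expects to do much better. If $G$ is abelian, then $G$ acts through $F$, so $V=\mathbb{F}_pGv\subseteq Fv$ for $v\ne0$; hence $\dim_FV=1$ and $\gamma=1$ works. In general a sum of vectors taken from the summands of an invariant decomposition is fixed only by the elements that fix every summand, so one vector can do the work of many. This suggests a positive answer, or at worst a constant that grows with the derived length. For derived length $2$ the expectation is correct; for derived length $3$ it fails.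

\begin{theorem}\label{thm:A}
For each $d\ge1$ and each $p\in\{2,3\}$ there are a finite solvable group $G$, an irreducible $\mathbb{F}_pG$-module $V$ with $F=\operatorname{End}_G(V)$, and an $F$-subspace $W\le V$ with $\dim_FW=d$, such that every $F$-subspace $W^*\le V$ with $C_G(W^*)=C_G(W)$ satisfies $\dim_FW^*\ge d$. For $p=3$ one may take $G=SL(2,3)^n$ with $n=d(d+1)/2$, which has derived length $3$, and $V=(\mathbb{F}_3^2)^{\otimes n}$, so that $F=\mathbb{F}_3$ and $\dim_FV=2^n$.
\end{theorem}

The module $V$ of Theorem~\ref{thm:A} is not a strong $\gamma$-module for any $\gamma<d$. Since $d$ is arbitrary, the answer to the Question is negative.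

\begin{theorem}\label{thm:B}
If $G$ is a finite metabelian group, then every irreducible $G$-module is a strong $2$-module. Here $2$ cannot be replaced by $1$.
\end{theorem}

\begin{corollary}
The least $\gamma$ such that all irreducible modules of all finite solvable groups of derived length at most $\ell$ are strong $\gamma$-modules is $1$ for $\ell=1$ and $2$ for $\ell=2$. For $\ell=3$ there is no such $\gamma$.
\end{corollary}

\begin{proof}
For abelian groups $\gamma=1$ works, as shown above, and $\gamma=0$ fails for $C_2$ acting on $\mathbb{F}_3$ by $-1$, with $W=V$. The other cases are Theorem~\ref{thm:B} and Theorem~\ref{thm:A} with $p=3$.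
\end{proof}

Both theorems turn on how an abelian group can act on the fixed space of $C_G(W)$. Section~\ref{sec:abelian} describes the two extremes: a group of order prime to $p$, for which one vector suffices, and a $p$-group of transvections, which needs many. Sections~\ref{sec:small}--\ref{sec:groups} find the second extreme inside irreducible modules of solvable groups, and Section~\ref{sec:meta} reduces metabelian groups to the first.

\section{Fixed spaces and abelian groups acting on them}\label{sec:abelian}

The definition lets $W^*$ range over all of $V$, but the equality of centralizers confines it.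

\begin{lemma}\label{lem:closure}
Let $V$ be an irreducible $G$-module and $F=\operatorname{End}_G(V)$.
\begin{enumerate}
\item[(i)] For $H\le G$, the fixed space $C_V(H)$ is an $F$-subspace, and it contains every subset $S$ of $V$ with $H\le C_G(S)$.
\item[(ii)] If $W\subseteq V$, $H=C_G(W)$ and $U=C_V(H)$, then $W\subseteq U$ and $C_G(U)=H$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) holds by definition and because $F$ commutes with $H$. In (ii), $W\subseteq U$ by (i), and therefore $H\le C_G(U)\le C_G(W)=H$.
\end{proof}

So we must understand how many vectors of a fixed space $U$ are needed to detect the elements of $G$ that act nontrivially on $U$. Recall Maschke's theorem: if $T$ is a group of order prime to $p$ (a \emph{$p'$-group}), every finite $\mathbb{F}_pT$-module $Y$ is a direct sum of irreducible submodules. Moreover $Y=C_Y(T)\oplus[Y,T]$, where $[Y,T]$ is spanned by the vectors $ty-y$; the two summands are the image and the kernel of the projection $|T|^{-1}\sum_{t\in T}t$.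

\begin{lemma}\label{lem:coprime}
Let $T$ be an abelian $p'$-group and $Y$ a finite $\mathbb{F}_pT$-module. There is $y\in Y$ such that every element of $T$ fixing $y$ acts trivially on $Y$.
\end{lemma}

\begin{proof}
Write $Y=Y_1\oplus\dots\oplus Y_r$ with $Y_i$ irreducible, choose $0\ne y_i\in Y_i$, and let $y=y_1+\dots+y_r$. If $t\in T$ fixes $y$, it fixes each $y_i$. Since $T$ is abelian, the fixed space of $t$ in $Y_i$ is a submodule; it is nonzero, so it is $Y_i$.
\end{proof}

The hypothesis on the order cannot be dropped. Let $U=F^d\oplus F\tau$, and let $a\in F^d$ act by the transvection that fixes $\tau$ and sends $\beta\in F^d$ to $\beta+\langle a,\beta\rangle\tau$, where $\langle a,\beta\rangle=\sum_s a_s\beta_s$. These maps form an elementary abelian $p$-group, and any $d-1$ vectors are fixed by one of them with $a\neq0$. The next statement says when this configuration, found inside a module, forces $\gamma\ge d$.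

\begin{proposition}\label{prop:criterion}
Let $V$ be an irreducible $G$-module, $F=\operatorname{End}_G(V)$, $H\le G$ and $U=C_V(H)$. Suppose that there are a vector $0\ne\tau\in U$ and a surjective $F$-linear map $\varphi:U\to F^d$ such that for each $a\in F^d$ some $q_a\in G$ satisfies
\[
q_au=u+\langle a,\varphi(u)\rangle\,\tau\qquad(u\in U).
\]
Let $W\le U$ be an $F$-subspace with $\dim_FW=d$ and $\varphi(W)=F^d$. Then every $F$-subspace $W^*\le V$ with $C_G(W^*)=C_G(W)$ has $\dim_FW^*\ge d$.
\end{proposition}

\begin{proof}
Since $W\le U$ we have $H\le C_G(W)=C_G(W^*)$, so $W^*\le U$ by Lemma~\ref{lem:closure}(i). Suppose that $\dim_FW^*<d$. Then $\varphi(W^*)$ is a proper subspace of $F^d$, and there is $a\ne0$ with $\langle a,\varphi(w)\rangle=0$ for all $w\in W^*$. The element $q_a$ centralizes $W^*$. It does not centralize $W$, because $\varphi(W)=F^d$ contains a vector $\beta$ with $\langle a,\beta\rangle\neq0$. This contradicts $C_G(W^*)=C_G(W)$.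
\end{proof}

The proof uses only the inclusion $H\le C_G(W)$; we never need to compute $C_G(W)$. The difficulty is to meet the hypotheses in an irreducible module, where $p$-subgroups are constrained by the following fact.

\begin{lemma}\label{lem:Op}
If a group acts faithfully and irreducibly on a finite $\mathbb{F}_p$-space $V$, then it has no nontrivial normal $p$-subgroup.
\end{lemma}

\begin{proof}
Let $P$ be a normal $p$-subgroup. The orbits of $P$ on $V$ have $p$-power size and $\{0\}$ is an orbit, so $C_V(P)\ne0$. Since $P$ is normal, $C_V(P)$ is a submodule, hence all of $V$, and $P=1$.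
\end{proof}

Our examples are seen to be irreducible through the following lemma.

\begin{lemma}\label{lem:span}
Let $F$ be a finite field of characteristic $p$, and let $G$ act $F$-linearly on a nonzero finite $F$-space $V$. Suppose that the image of $G$ contains the scalars $F^*$ and spans $\operatorname{End}_F(V)$ over $F$. Then $V$ is an irreducible $\mathbb{F}_pG$-module and $\operatorname{End}_G(V)=F$.
\end{lemma}

\begin{proof}
The $\mathbb{F}_p$-span of the image is closed under multiplication by $F^*$, so it is $\operatorname{End}_F(V)$. This algebra maps any nonzero vector onto $V$, which gives irreducibility. An additive map commuting with $\operatorname{End}_F(V)$ commutes with the scalars, so it lies in the center of $\operatorname{End}_F(V)$, which is $F$.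
\end{proof}

\section{The case $d=2$: three copies of $SL(2,3)$}\label{sec:small}

The group $SL(2,3)$ contains the transvections of $\mathbb{F}_3^2$, which is the configuration of Proposition~\ref{prop:criterion} with $d=1$. To get many commuting transvections in one irreducible module we take a direct power of the group and a tensor power of the module. Let $F=\mathbb{F}_3$ and identify $F^2$ with $F[x]/(x^2)$ so that $t=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ becomes multiplication by $1+x$: the first basis vector is $x$ and the second is $1$. Let $G=SL(2,3)^3$ act on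
\[
V=(F^2)^{\otimes3}=F[x_1,x_2,x_3]/(x_1^2,x_2^2,x_3^2);
\]
we prove in Section~\ref{sec:groups} that $V$ is irreducible with $\operatorname{End}_G(V)=F$. The element $(t^{a_1},t^{a_2},t^{a_3})$ acts as multiplication by $g_a=\prod_i(1+a_ix_i)$. Put $\tau=x_1x_2x_3$. On the part of degree at least $2$ the action is the one we want:
\begin{equation}\label{eq:small}
u=\beta_1x_2x_3+\beta_2x_1x_3+\beta_3x_1x_2+\kappa\tau\ \longmapsto\ g_au=u+(a_1\beta_1+a_2\beta_2+a_3\beta_3)\tau .
\end{equation}
On all of $V$ it is not: the single vector $1$ is fixed by $g_a$ only for $a=0$. We need a subgroup $H$ whose fixed space excludes the vectors of low degree and still keeps two of the three parameters $\beta_i$.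

Let $H=\langle(t,t,t)\rangle$. Its generator acts as $1+e_1+e_2+e_3$, where $e_k$ is the $k$th elementary symmetric polynomial in $x_1,x_2,x_3$. Let $u\neq 0$ be fixed, and let $u_k$ be its nonzero homogeneous component of lowest degree. The component of degree $k+1$ of $(e_1+e_2+e_3)u=0$ is $e_1u_k$, so $e_1u_k=0$. This excludes $k=0$. For $k=1$,
\[
e_1(b_1x_1+b_2x_2+b_3x_3)=(b_1+b_2)x_1x_2+(b_1+b_3)x_1x_3+(b_2+b_3)x_2x_3 ,
\]
and if this vanishes then $b_2=-b_1=b_3=-b_2$, so $2b_2=0$ and all $b_i$ are $0$. Hence $k\ge2$, and by \eqref{eq:small} the space $U=C_V(H)$ consists of the vectors $u$ in \eqref{eq:small} with $\beta_3=-\beta_1-\beta_2$. The elements $q_a=(t^{a_1},t^{a_2},1)$ act on $U$ by $u\mapsto u+(a_1\beta_1+a_2\beta_2)\tau$. Proposition~\ref{prop:criterion} applies with $\varphi(u)=(\beta_1,\beta_2)$: the centralizer of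
\[
W=\langle x_2x_3-x_1x_2,\ x_1x_3-x_1x_2\rangle
\]
is not the centralizer of a single vector.

The third tensor factor plays an auxiliary role. With two factors and $H=\langle(t,t)\rangle$, the condition analogous to $\beta_1+\beta_2+\beta_3=0$ is $\beta_1+\beta_2=0$, and only one parameter survives. The third variable absorbs the linear condition. In general we use $d$ main variables and one auxiliary variable for each pair of them.

\section{The fixed space in a truncated polynomial algebra}\label{sec:algebra}

Let $F=\mathbb{F}_3$ or $F=\mathbb{F}_4$, and let $d\ge1$. Let $\mathcal{N}$ be the set consisting of the \emph{main} indices $s$ $(1\le s\le d)$ and the \emph{auxiliary} indices $st$ $(1\le s<t\le d)$, so that $n=|\mathcal{N}|=d(d+1)/2$. Put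
\[
\Lambda=F[x_i:i\in\mathcal{N}]/(x_i^2:i\in\mathcal{N}),\qquad \mathfrak{m}=(x_i:i\in\mathcal{N}),
\]
\[
\tau=\prod_{i\in\mathcal{N}}x_i,\qquad \tau_i=\prod_{k\ne i}x_k .
\]
The squarefree monomials form a basis of $\Lambda$. For $a\in F^{\mathcal{N}}$ let $g_a=\prod_i(1+a_ix_i)$. Since $x_i^2=0$ we have $(1+a_ix_i)(1+a_i'x_i)=1+(a_i+a_i')x_i$, so $g_ag_{a'}=g_{a+a'}$ and the additive group $F^{\mathcal{N}}$ acts on $\Lambda$ by multiplication. We first identify the part of $\Lambda$ on which it acts by transvections.

\begin{lemma}\label{lem:top}
An element $u\in\Lambda$ satisfies $\mathfrak{m}^2u=0$ if and only if $u=\kappa\tau+\sum_i\beta_i\tau_i$ with $\kappa,\beta_i\in F$. For such $u$ and all $a\in F^{\mathcal{N}}$,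
\[
g_au=u+\Big(\sum_{i\in\mathcal{N}}a_i\beta_i\Big)\tau .
\]
\end{lemma}

\begin{proof}
The elements $\tau,\tau_i$ have degree at least $n-1$, so $\mathfrak{m}^2$ annihilates them. Conversely, suppose that a monomial of degree at most $n-2$ occurs in $u$, and choose two variables $x_i\ne x_k$ that it does not involve. Multiplication by $x_ix_k$ annihilates the monomials involving $x_i$ or $x_k$ and sends the others to distinct monomials, so $x_ix_ku\ne0$. For the formula, $g_a\equiv1+\sum_ia_ix_i$ modulo $\mathfrak{m}^2$, while $x_i\tau=0$, $x_i\tau_i=\tau$, and $x_i\tau_k=0$ for $k\ne i$.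
\end{proof}

Let $\epsilon_i$ be the standard basis of $F^{\mathcal{N}}$, let $C\le F^{\mathcal{N}}$ be the $F$-span of the vectors
\[
c_{st}=\epsilon_s+\epsilon_t+\epsilon_{st}\qquad(1\le s<t\le d),
\]
and let $I$ be the ideal of $\Lambda$ generated by the elements $g_a-1$ with $a\in C$. A vector fixed by all $g_a$, $a\in C$, is annihilated by $I$. So the fixed vectors are pushed into the space of Lemma~\ref{lem:top} as soon as we know the following. The degree argument of Section~\ref{sec:small} used $2\neq0$; the computation below covers both fields.

\begin{lemma}\label{lem:m2}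
$\mathfrak{m}^2\subseteq I$.
\end{lemma}

\begin{proof}
Fix $s<t$, and let $e_1,e_2,e_3$ be the elementary symmetric polynomials in $x_s,x_t,x_{st}$. For $\lambda\in F^*$,
\begin{equation}\label{eq:lambda}
g_{\lambda c_{st}}-1=\lambda e_1+\lambda^2e_2+\lambda^3e_3\in I .
\end{equation}
We use different values of $\lambda$ to isolate $e_2$. If $F=\mathbb{F}_3$, the sum of \eqref{eq:lambda} for $\lambda=1$ and $\lambda=-1$ is $2e_2$. If $F=\mathbb{F}_4$, then $\lambda^3=1$, so $\lambda$ times \eqref{eq:lambda} is $\lambda^2e_1+e_2+\lambda e_3$; the three elements of $F^*$ add up to $0$, as do their squares, so the sum over $\lambda\in F^*$ is $3e_2=e_2$. In both cases $e_2\in I$, and then \eqref{eq:lambda} with $\lambda=1$ gives $e_1+e_3\in I$.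

Write $\equiv$ for congruence modulo $I$. The relation $e_1+e_3\equiv0$ reads
\begin{equation}\label{eq:aux}
x_{st}\equiv-(x_s+x_t)-x_sx_tx_{st}.
\end{equation}
Multiply by $x_s+x_t$. Since $(x_s+x_t)^2=2x_sx_t$ and $(x_s+x_t)x_sx_t=0$, we get $(x_s+x_t)x_{st}\equiv-2x_sx_t$. Therefore
\[
0\equiv e_2=x_sx_t+(x_s+x_t)x_{st}\equiv-x_sx_t .
\]
So $x_sx_t\in I$, and \eqref{eq:aux} becomes $x_{st}\equiv-(x_s+x_t)$. Modulo $I$, every variable is thus a linear combination of $x_1,\dots,x_d$, and all products $x_sx_t$ $(1\le s\le t\le d)$ vanish. Hence every product of two variables lies in $I$.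
\end{proof}

\begin{proposition}\label{prop:fixed}
Let $U=\{u\in\Lambda: g_au=u\text{ for all }a\in C\}$. Then
\[
U=\Big\{\kappa\tau+\sum_{i\in\mathcal{N}}\beta_i\tau_i\ :\ \beta_{st}=-\beta_s-\beta_t\text{ for all }s<t\Big\}.
\]
The linear map $\varphi:U\to F^d$, $u\mapsto(\beta_1,\dots,\beta_d)$, is surjective, and for $a\in F^d$, extended by $0$ to an element of $F^{\mathcal{N}}$, we have $g_au=u+\langle a,\varphi(u)\rangle\tau$ for all $u\in U$.
\end{proposition}

\begin{proof}
If $u\in U$, then $Iu=0$, so $\mathfrak{m}^2u=0$ by Lemma~\ref{lem:m2}, and $u=\kappa\tau+\sum_i\beta_i\tau_i$ by Lemma~\ref{lem:top}. By the formula of that lemma, a vector of this form lies in $U$ if and only if $\sum_ia_i\beta_i=0$ for all $a\in C$. This condition is linear in $a$, so it suffices to impose it for $a=c_{st}$, where it reads $\beta_s+\beta_t+\beta_{st}=0$. The coefficients $\beta_1,\dots,\beta_d$ remain free, so $\varphi$ is onto. The last formula is again that of Lemma~\ref{lem:top}.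
\end{proof}

\begin{remark}\label{rem:F2}
The proof of Lemma~\ref{lem:m2} needs more than one nonzero scalar, and over $\mathbb{F}_2$ the construction breaks down for every choice of $C$. Indeed, for $F=\mathbb{F}_2$ the $2^n$ elements $g_a$ span $\Lambda$, because $x_i=g_{\epsilon_i}-1$, so they form a basis. For any subgroup $C\le F^{\mathcal{N}}$ the vector $\sum_{a\in C}g_a$ is then fixed by $g_{a'}$ if and only if $a'\in C$, so one vector of the fixed space of $C$ detects every element outside $C$. This is why characteristic $2$ is handled over $\mathbb{F}_4$.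
\end{remark}

\section{The groups, and the proof of Theorem~\ref{thm:A}}\label{sec:groups}

It remains to realize the action of $F^{\mathcal{N}}$ on $\Lambda$ inside an irreducible module of a solvable group. Each tensor factor must provide all the transvections $1+ax$, $a\in F$, of $F[x]/(x^2)$. For $F=\mathbb{F}_3$ the group $SL(2,3)$ does this. For $F=\mathbb{F}_4$ the group $SL(2,4)$ is simple of order $60$ and cannot be used. The way out is to allow a larger module $X$ and to find the plane $F[x]/(x^2)$ in it as the \emph{fixed space} of a subgroup $Z$; including $Z$ in $H$ then confines $W^*$ to the tensor power of this plane.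

\begin{lemma}\label{lem:local}
Let $F=\mathbb{F}_3$ or $\mathbb{F}_4$. There are a finite $F$-space $X$, a solvable subgroup $G_1\le GL(X)$, and subgroups $Z\le Q\le G_1$ such that
\begin{enumerate}
\item[(a)] $G_1$ contains the scalars $F^*$ and spans $\operatorname{End}_F(X)$ over $F$;
\item[(b)] $Y=C_X(Z)$ has a basis $y_0,y_1$, and there is a surjective homomorphism $\alpha:Q\to(F,+)$ with kernel $Z$ such that $qy_1=y_1$ and $qy_0=y_0+\alpha(q)y_1$ for $q\in Q$.
\end{enumerate}
For $F=\mathbb{F}_3$ one may take $G_1=SL(2,3)$ and $X=\mathbb{F}_3^2$.
\end{lemma}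

\begin{proof}
The $F$-span of a group of matrices is an algebra; we write $E_{ik}$ for the matrix units.

\emph{The case $F=\mathbb{F}_3$.} The group $G_1=SL(2,3)$ has order $24$ and derived series $SL(2,3)>Q_8>\{\pm1\}>1$. It contains $F^*=\{\pm1\}$. Its span contains $E_{12}$ and $E_{21}$, as differences of a transvection and the identity, and hence $E_{11}=E_{12}E_{21}$ and $E_{22}=E_{21}E_{12}$. Let $Q$ be the group of matrices $1+aE_{12}$, let $\alpha(1+aE_{12})=a$ and $Z=1$, so that $Y=X$, and let $y_1,y_0$ be the first and second standard basis vectors.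

\emph{The case $F=\mathbb{F}_4$.} Write $\bar a=a^2$ for the nontrivial automorphism of $F$; then $a\bar a=a^3=1$ for $a\ne0$. A Hermitian form is a map $h$ that is linear in the first variable and satisfies $h(y,x)=\overline{h(x,y)}$; in particular the \emph{norm} $h(x,x)$ lies in $\mathbb{F}_2$. Let $\omega$ generate $F^*$. A nondegenerate Hermitian form on a nonzero space has a vector of norm $1$. Otherwise, expanding $h(x+y,x+y)=0$ gives $h(x,y)+\overline{h(x,y)}=0$, that is $h(x,y)\in\mathbb{F}_2$, for all $x,y$; then also $\omega h(x,y)=h(\omega x,y)\in\mathbb{F}_2$, which forces $h=0$. If $v$ has norm $1$, the space is the orthogonal sum of $Fv$ and $v^\perp$, and $h$ is nondegenerate on $v^\perp$. By induction, every nondegenerate Hermitian space over $\mathbb{F}_4$ has an orthonormal basis.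

Let $X=F^3$ with standard basis $f_1,f_2,f_3$ and $h(x,y)=x_1\bar y_3+x_2\bar y_2+x_3\bar y_1$, and let $G_1=GU(X,h)$ be the group of linear maps preserving $h$.

\emph{Solvability.} Exactly one linear map takes a given ordered orthonormal basis to another, and it preserves $h$; so $|G_1|$ is the number of such bases. In orthonormal coordinates the norm of a vector is the number of its nonzero coordinates modulo $2$. The number of vectors of norm $1$ is therefore $3\cdot3+3^3=36$ in dimension $3$, it is $2\cdot3=6$ in dimension $2$, and $3$ in dimension $1$. Choosing the basis vectors successively in orthogonal complements gives $|G_1|=36\cdot6\cdot3=648=2^3\cdot3^4$. By Burnside's $p^aq^b$-theorem, a group whose order has at most two prime divisors is solvable.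

\emph{Condition (a).} With respect to an orthonormal basis, every monomial matrix with nonzero entries in $F^*$ preserves $h$, since $\lambda\bar\lambda=1$. So $G_1$ contains the scalars, the permutation matrices, and the matrices $1+(\omega-1)E_{ii}$. Its span contains each $E_{ii}$, and the products of the $E_{ii}$ with permutation matrices give all $E_{ik}$.

\emph{Condition (b).} In the basis $f_1,f_2,f_3$ let $Q$ be the set of matrices
\[
q(a,b)=\begin{pmatrix}1&a&b\\0&1&\bar a\\0&0&1\end{pmatrix},\qquad a,b\in F,\quad b+\bar b=a\bar a .
\]
For $q=q(a,b)$ we have $qf_1=f_1$, $qf_2=af_1+f_2$, $qf_3=bf_1+\bar af_2+f_3$, and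
\[
\begin{array}{lll}
h(qf_1,qf_1)=0, & h(qf_1,qf_2)=0, & h(qf_1,qf_3)=1,\\[2pt]
h(qf_2,qf_2)=1, & h(qf_2,qf_3)=a+a=0, & h(qf_3,qf_3)=b+a\bar a+\bar b=0 .
\end{array}
\]
These are the values of $h$ on $f_1,f_2,f_3$, so $Q\subseteq G_1$. Matrix multiplication gives $q(a,b)q(a',b')=q(a+a',\,b+b'+a\bar a')$, and the product satisfies the defining condition because
\[
(b+b'+a\bar a')+\overline{(b+b'+a\bar a')}=a\bar a+a'\bar a'+a\bar a'+\bar aa'=(a+a')\overline{(a+a')}.
\]
So the finite set $Q$ is a subgroup and $\alpha:q(a,b)\mapsto a$ is a homomorphism. It is onto, because $a\bar a\in\mathbb{F}_2$ and $b\mapsto b+\bar b$ takes both values $0$ and $1=\omega+\bar\omega$. Its kernel consists of the $q(0,b)$ with $b=\bar b$, so $Z=\{1,1+E_{13}\}$ and $Y=C_X(Z)=\langle f_1,f_2\rangle$. Take $y_1=f_1$ and $y_0=f_2$.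
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $F=\mathbb{F}_3$ if $p=3$ and $F=\mathbb{F}_4$ if $p=2$. Take $\mathcal{N},\Lambda,C,U,\varphi$ as in Section~\ref{sec:algebra} and $G_1,X,Q,Z,Y,\alpha$ as in Lemma~\ref{lem:local}. Let $G=G_1^{\mathcal{N}}$, a direct product of $n$ copies of $G_1$, act factorwise on $V=X^{\otimes\mathcal{N}}$, the tensor product being taken over $F$. The group $G$ is solvable of the same derived length as $G_1$.

\emph{Irreducibility.} By (a), the image of $G$ contains $F^*$, and its $F$-span is $\bigotimes_{\mathcal{N}}\operatorname{End}_F(X)=\operatorname{End}_F(V)$. By Lemma~\ref{lem:span}, $V$ is an irreducible $\mathbb{F}_pG$-module with $\operatorname{End}_G(V)=F$.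

\emph{The algebra $\Lambda$ as a fixed space.} Extend $y_0,y_1$ to a basis of $X$ and take the resulting basis of pure tensors of $V$. For the copy of $Z$ in position $i$, the module $V$ is a direct sum of copies of $X$, one for each choice of basis vectors in the other positions; so its fixed space is spanned by the basis tensors whose $i$th factor is $y_0$ or $y_1$. Intersecting over $i$ gives $C_V(Z^{\mathcal{N}})=Y^{\otimes\mathcal{N}}$. Identify $Y^{\otimes\mathcal{N}}$ with $\Lambda=\bigotimes_iF[x_i]/(x_i^2)$ by letting $y_0,y_1$ in position $i$ correspond to $1,x_i$. Multiplication by $1+a_ix_i$ sends $1$ to $1+a_ix_i$ and fixes $x_i$, so by (b) an element $q=(q_i)\in Q^{\mathcal{N}}$ acts on $\Lambda$ as multiplication by $g_{\alpha(q)}$, where $\alpha(q)=(\alpha(q_i))_i\in F^{\mathcal{N}}$.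

\emph{The criterion.} Let $H=\{q\in Q^{\mathcal{N}}:\alpha(q)\in C\}$. Since $Z^{\mathcal{N}}\le H$, we have $C_V(H)\le\Lambda$. Since $\alpha$ maps $Q^{\mathcal{N}}$ onto $F^{\mathcal{N}}$, we have $\alpha(H)=C$, and so $C_V(H)=U$. For $a\in F^d$ choose $q_a\in Q^{\mathcal{N}}$ such that $\alpha(q_a)$ is $a$ extended by $0$. By Proposition~\ref{prop:fixed} the hypotheses of Proposition~\ref{prop:criterion} hold, and any $d$-dimensional $W\le U$ with $\varphi(W)=F^d$ has the required property. For $p=3$ we have $G=SL(2,3)^n$ and $V=(\mathbb{F}_3^2)^{\otimes n}$.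
\end{proof}

\section{Metabelian groups}\label{sec:meta}

Let $G$ be metabelian, that is, let $A=G'$ be abelian. Given $W$, put $H=C_G(W)$ and $U=C_V(H)$; we look for two vectors of $U$ whose common stabilizer is $H$. The first vector $v_1$ will deal with $A$: we choose it so that $K=C_G(v_1)$ satisfies $K\cap A\le H$, which makes $K/H$ abelian. If $K/H$ had order prime to $p$, Lemma~\ref{lem:coprime} would supply the second vector. It need not, but an element of $K$ can act in only three ways, and the elements of the third kind form a $p'$-group. Each way is visible in a small faithful module with $W=V$ and $H=1$.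

\begin{example}\label{ex:three}
(a) \emph{Permuting the components of $V|_A$.} Let $G\cong A_4$ be generated by the diagonal matrices in $SL(3,3)$, which form the group $A$ of order $4$, and the cyclic permutation of the coordinates of $V=\mathbb{F}_3^3$. The three coordinate lines afford distinct characters of $A$ and are permuted transitively, so $V$ is irreducible. For $v_1=(1,1,1)$ the stabilizer $K$ is the group of order $3=p$ of cyclic permutations. A vector $v_2$ supported on one coordinate line is moved by $K\setminus\{1\}$.

(b) \emph{Field automorphisms.} Let $G$ be the nonabelian group of order $6$ of maps $x\mapsto\lambda x$ and $x\mapsto\lambda x^2$ $(\lambda\ne0)$ of $V=\mathbb{F}_4$; here $A=\mathbb{F}_4^*$, which is transitive on the nonzero vectors. For $v_1=1$ the stabilizer $K$ is generated by $x\mapsto x^2$ and has order $2=p$. It moves $v_2=\omega v_1$, where $\omega$ generates $\mathbb{F}_4^*$.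

(c) \emph{Linear action on one component.} Let $G\cong D_8$ be the group of $2\times2$ monomial matrices with entries $0,\pm1$, acting on $V=\mathbb{F}_3^2$; here $A=\{\pm1\}$. For $v_1=(1,0)$ the stabilizer $K$ is generated by $\operatorname{diag}(1,-1)$, has order prime to $p$, and moves $v_2=(-1,1)$.
\end{example}

Example~\ref{ex:three}(c) also proves the second sentence of Theorem~\ref{thm:B}. The span of $G$ contains $E_{11}$ and $E_{22}$, as multiples of $1\pm\operatorname{diag}(1,-1)$, and the coordinate swap, so it is the full matrix algebra; by Lemma~\ref{lem:span}, $V$ is irreducible and $F=\mathbb{F}_3$. We have $C_G(V)=1$. But $\pm(1,0)$ is fixed by $\operatorname{diag}(1,-1)$, $\pm(0,1)$ by $\operatorname{diag}(-1,1)$, $\pm(1,1)$ by the swap, and $\pm(1,-1)$ by minus the swap. So no subspace of dimension at most $1$ has centralizer $C_G(V)$, and $V$ is not a strong $1$-module.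

For the rest of the section $G$ is metabelian, $A=G'$, $V$ is an irreducible $\mathbb{F}_pG$-module and $F=\operatorname{End}_G(V)$.

\subsection*{The components of $V|_A$}

Recall Clifford's theorem for the normal subgroup $A$. The restriction $V|_A$ is a direct sum of irreducible $\mathbb{F}_pA$-modules. Grouping isomorphic ones gives the \emph{homogeneous components}, $V=\bigoplus_{j\in J}V_j$; the group $G$ permutes them transitively, $A$ stabilizes each of them, and the stabilizer $G_j$ of $V_j$ acts irreducibly on $V_j$. We write $gV_j=V_{gj}$ and let $\pi_j:V\to V_j$ be the projection, so that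
\begin{equation}\label{eq:proj}
\pi_{gj}(gv)=g\,\pi_j(v)\qquad(g\in G,\ v\in V).
\end{equation}
Let $E_j$ be the $\mathbb{F}_p$-span of the image of $A$ in $\operatorname{End}_{\mathbb{F}_p}(V_j)$.

\begin{lemma}\label{lem:components}
\begin{enumerate}
\item[(i)] $E_j$ is a field, and an element of $A$ that fixes a nonzero vector of $V_j$ acts trivially on $V_j$.
\item[(ii)] There is a homomorphism $\sigma_j:G_j\to\operatorname{Aut}(E_j)$ with $g(\lambda v)=\sigma_j(g)(\lambda)\,gv$ for $g\in G_j$, $\lambda\in E_j$, $v\in V_j$.
\item[(iii)] The kernel $M_j$ of $\sigma_j$, which consists of the elements of $G_j$ acting $E_j$-linearly on $V_j$, induces a $p'$-group on $V_j$.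
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The module $V_j|_A$ is a direct sum of copies of one irreducible module $S$, so $E_j$ acts faithfully on $S$. Since $A$ is abelian, $E_j$ is commutative and acts on $S$ by $A$-endomorphisms, each of which is zero or invertible by Schur's lemma. So $E_j$ is a finite integral domain, hence a field, and $V_j$ is a vector space over it. An element of $A$ acts as a scalar $\lambda\in E_j$, and $\lambda v=v\ne0$ forces $\lambda=1$.

(ii) Let bars denote images in $GL(V_j)$. An element $g\in G_j$ normalizes $A$, so $\lambda\mapsto\bar g\lambda\bar g^{-1}$ maps $E_j$ to itself. This is $\sigma_j(g)$.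

(iii) We have $A\le M_j$ and $[M_j,M_j]\le G'=A$, and $\overline{A}\le E_j^*$ is central in $\overline{M_j}$. So $\overline{M_j}$ is nilpotent of class at most $2$, and its Sylow $p$-subgroup $P$ is characteristic. Since $\overline{M_j}$ is normal in $\overline{G_j}$, so is $P$. The group $\overline{G_j}$ acts faithfully and irreducibly on $V_j$, so $P=1$ by Lemma~\ref{lem:Op}.
\end{proof}

Part (iii) is what excludes the transvection groups of Proposition~\ref{prop:criterion} from the linear action on a component.

\subsection*{The fixed space and the first vector}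

Let $W\le V$ be an $F$-subspace, $H=C_G(W)$ and $U=C_V(H)$, so that $C_G(U)=H$ by Lemma~\ref{lem:closure}(ii). If $U=0$, then $W=0$ and $W^*=0$ works; assume $U\ne0$. The space $U$ need not split along the components $V_j$, because $H$ may permute them, but it splits along the $H$-orbits. For an $H$-orbit $O\subseteq J$ put $U_O=U\cap\bigoplus_{j\in O}V_j$, and for $j\in J$ put $H_j=H\cap G_j$ and $U_j=C_{V_j}(H_j)$.

\begin{lemma}\label{lem:orbits}
$U=\bigoplus_OU_O$, and for $j\in O$ the projection $\pi_j$ restricts to a bijection $U_O\to U_j$.
\end{lemma}

\begin{proof}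
The subspaces $\bigoplus_{j\in O}V_j$ are $H$-invariant, so the components of an $H$-fixed vector in them are $H$-fixed. Let $u\in U_O$. By \eqref{eq:proj}, $\pi_{hj}(u)=h\pi_j(u)$ for $h\in H$. For $h\in H_j$ this shows $\pi_j(u)\in U_j$; since $H$ is transitive on $O$, it also shows that $\pi_j(u)=0$ implies $u=0$. Given $x\in U_j$, the vector $hx\in V_{hj}$ depends only on the coset $hH_j$, and the sum of these vectors over the cosets is fixed by $H$ and has $j$-component $x$.
\end{proof}

Let $\mathcal{O}$ be the set of $H$-orbits $O$ with $U_O\ne0$. In view of Lemma~\ref{lem:components}(i), the first vector should have a nonzero component in every $V_j$ that $U$ involves. Choose $0\ne u_O\in U_O$ for each $O\in\mathcal{O}$ and put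
\[
v_1=\sum_{O\in\mathcal{O}}u_O\in U,\qquad K=C_G(v_1)\ge H,\qquad K_j=K\cap G_j .
\]

\begin{lemma}\label{lem:first}
\begin{enumerate}
\item[(i)] $H$ is normal in $K$ and $K/H$ is abelian. Thus $K$ acts on $U$, and it induces an abelian group there.
\item[(ii)] $K$ permutes $\mathcal{O}$, and $kU_O=U_{kO}$ for $k\in K$.
\item[(iii)] For $j\in O\in\mathcal{O}$, the stabilizer of $O$ in $K$ is $HK_j$. The group $K_j$ acts on $U_O$ and on $U_j$, and $\pi_j:U_O\to U_j$ commutes with these actions.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $a\in A\cap K$ and $j\in O\in\mathcal{O}$. The component $\pi_j(v_1)=\pi_j(u_O)$ is nonzero by Lemma~\ref{lem:orbits}, and $a$ fixes it by \eqref{eq:proj}. By Lemma~\ref{lem:components}(i), $a$ is trivial on $V_j$. These $V_j$ together contain $U$, so $a\in C_G(U)=H$. Hence $[K,K]\le A\cap K\le H\le K$, which gives the first claim. As $K$ normalizes $H$ it preserves $U=C_V(H)$, and it acts through $K/H$.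

(ii) An element $k\in K$ normalizes $H$, so it maps $H$-orbits to $H$-orbits; it preserves $U$ and maps $\bigoplus_{j\in O}V_j$ onto $\bigoplus_{j\in kO}V_j$.

(iii) If $kO=O$, then $kj=hj$ for some $h\in H$, and $h^{-1}k\in K_j$. Conversely, if $m\in K_j$, then $mO$ is the $H$-orbit containing $mj=j$, so $mO=O$. By (ii), $K_j$ acts on $U_O$; by \eqref{eq:proj}, $\pi_j(mu)=m\pi_j(u)$ for $m\in K_j$, so $K_j$ also acts on $U_j=\pi_j(U_O)$.
\end{proof}

\subsection*{The second vector}

We first work in one component, where cases (b) and (c) of Example~\ref{ex:three} occur together. The vector must detect both the field automorphism induced by an element of $K_j$ and its linear action. We use one summand for each task and place them in complementary $K_j$-invariant subspaces, so that they do not interfere.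

\begin{lemma}\label{lem:second}
Let $j\in O\in\mathcal{O}$. There is $0\ne y\in U_j$ such that every element of $K_j$ fixing $y$ acts trivially on $U_j$.
\end{lemma}

\begin{proof}
Write $E=E_j$, $\sigma=\sigma_j$, and $u=\pi_j(v_1)$. Then $0\ne u\in U_j$, and $K_j$ fixes $u$ by \eqref{eq:proj}.

Multiples of $u$ by scalars from $E$ may leave $U_j$, because $H_j$ is only semilinear. Let $E_0$ be the subfield of $E$ fixed by $\sigma(H_j)$. For $\lambda\in E_0$, $x\in U_j$, $h\in H_j$ we have $h(\lambda x)=\sigma(h)(\lambda)hx=\lambda x$, so $U_j$ is an $E_0$-subspace. By Galois theory, the automorphisms of $E$ that fix $E_0$ pointwise are exactly those in $\sigma(H_j)$.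

Let $L=K\cap M_j$, a normal subgroup of $K_j$. The group induced by $L$ on $U_j$ consists of $E_0$-linear maps; it is a $p'$-group by Lemma~\ref{lem:components}(iii), and it is abelian by Lemma~\ref{lem:first}(i) and (iii). Hence
\begin{equation}\label{eq:split}
U_j=C_{U_j}(L)\oplus[U_j,L].
\end{equation}
Both summands are $K_j$-invariant because $L$ is normal in $K_j$, and $C_{U_j}(L)$ is an $E_0$-subspace containing $u$. By Lemma~\ref{lem:coprime} there is $u'\in[U_j,L]$ such that every element of $L$ fixing $u'$ is trivial on $[U_j,L]$, and then on $U_j$ by \eqref{eq:split}. Let $\theta$ be a generator of the cyclic group $E_0^*$, and put $y=\theta u+u'$. Since $0\neq\theta u\in C_{U_j}(L)$, we have $y\ne0$.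

Let $m\in K_j$ fix $y$. It preserves both summands in \eqref{eq:split}, so it fixes $\theta u$ and $u'$. From $\theta u=m(\theta u)=\sigma(m)(\theta)\,mu=\sigma(m)(\theta)\,u$ we get $\sigma(m)(\theta)=\theta$, so $\sigma(m)$ fixes $E_0$ pointwise and $\sigma(m)=\sigma(h)$ for some $h\in H_j$. Then $l=h^{-1}m$ lies in $K\cap M_j=L$. Both $m$ and $h$ fix $u'\in U_j$, so $l$ fixes $u'$ and is trivial on $U_j$. Since $h$ is trivial on $U_j$, so is $m=hl$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Sharpness was shown after Example~\ref{ex:three}. It remains to handle the permutation action of $K$ on $\mathcal{O}$. As in Example~\ref{ex:three}(a), we choose the support of $v_2$ so that no element of $K$ can preserve it except by fixing each of its points. Let $\mathcal{R}\subseteq\mathcal{O}$ be a set of representatives of the $K$-orbits on $\mathcal{O}$. For each $O\in\mathcal{R}$ fix $j\in O$, take $y\in U_j$ as in Lemma~\ref{lem:second}, and let $0\ne w_O\in U_O$ be the vector with $\pi_j(w_O)=y$. Put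
\[
v_2=\sum_{O\in\mathcal{R}}w_O\in U .
\]
The group $H$ fixes $v_1$ and $v_2$. Conversely, let $k\in G$ fix both; then $k\in K$.

Let $O\in\mathcal{R}$. Since $kw_O\in U_{kO}$ and $kv_2=v_2$, the orbit $kO$ is again in $\mathcal{R}$. It lies in the same $K$-orbit as $O$, so $kO=O$ and $kw_O=w_O$. By Lemma~\ref{lem:first}(iii), $k=hm$ with $h\in H$ and $m\in K_j$, for the chosen $j\in O$. As $h$ is trivial on $U$, the element $m=h^{-1}k$ fixes $w_O$, hence $y=\pi_j(w_O)$. By Lemma~\ref{lem:second}, $m$ is trivial on $U_j$, and so on $U_O$ by Lemmas~\ref{lem:orbits} and~\ref{lem:first}(iii). Therefore $k$ is trivial on $U_O$.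

The vector $v_2$ has no component in the orbits outside $\mathcal{R}$; commutativity carries the conclusion to them. Every $O'\in\mathcal{O}$ has the form $k'O$ with $O\in\mathcal{R}$ and $k'\in K$, and $U_{O'}=k'U_O$. For $x\in U_O$, Lemma~\ref{lem:first}(i) gives $k(k'x)=k'(kx)=k'x$. So $k$ is trivial on every $U_{O'}$, hence on $U$, and $k\in C_G(U)=H$.

Thus $C_G(\{v_1,v_2\})=H=C_G(W)$, and $W^*=Fv_1+Fv_2$ is an $F$-subspace of dimension at most $2$ with $C_G(W^*)=C_G(W)$.
\end{proof}

\begin{remark}
The proof uses that $A$ is abelian to obtain the fields $E_j$, and it uses $G'\le A$ twice: to make $\overline{M_j}$ nilpotent in Lemma~\ref{lem:components}(iii), and to make $K/H$ abelian in Lemma~\ref{lem:first}(i). The hypothesis cannot be relaxed to derived length $3$: Theorem~\ref{thm:A} with $d=3$ gives a module of dimension $64$ for $SL(2,3)^6$ that is not a strong $2$-module.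
\end{remark}

\begin{thebibliography}{9}

\bibitem{HL}
Iker de las Heras and Andrea Lucchini, \emph{Intersection of maximal subgroups in prosolvable groups}, arXiv:1703.03276 (2017).

\end{thebibliography}
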